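\title{De Bruijn tori exist for all admissible parameters}

\begin{abstract}
An $r\times v$ array over $d$ letters, read cyclically in both directions, is a de Bruijn torus with $n\times m$ windows if every $n\times m$ word occurs in it exactly once. Three conditions are necessary: $rv=d^{nm}$; $r>n$ or $r=n=1$; and $v>m$ or $v=m=1$. We prove that they are sufficient for every alphabet size $d\ge 2$. The proof takes Paterson's theorem for alphabets of prime size as given and builds the alphabet one prime at a time, letting the letters already constructed serve as a clock for the next ones. The case $n=1$ states that the $d^m$ words of length $m$ can be arranged in cycles of length $v$ whenever $v\mid d^m$ and $v>m$.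
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be an alphabet of $d\ge2$ letters, let $r,v,n,m$ be positive integers, and write $\mathbb{Z}_r=\mathbb{Z}/r\mathbb{Z}$. An \emph{$r\times v$ array} over $A$ is a map $a:\mathbb{Z}_r\times\mathbb{Z}_v\to A$; thus the last row is adjacent to the first row and the last column to the first column. Its \emph{$n\times m$ window} at the position $(i,j)$ is the matrix $\bigl(a(i+\lambda,j+\mu)\bigr)_{0\le\lambda<n,\ 0\le\mu<m}$. The array is a \emph{de Bruijn torus} with $n\times m$ windows, or an \emph{$(r,v;n,m)_d$-torus}, if each of the $d^{nm}$ matrices of size $n\times m$ over $A$ is the window at exactly one position. On such a torus every window tells where it is, and no possible content of a window is left unused. For which parameters does a torus exist?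

When $r=n=1$ the torus is a \emph{de Bruijn cycle of order $m$}: a cyclic sequence of length $d^m$ in which every word of length $m$ occurs exactly once. It is a standard fact that such a cycle exists for all $d$ and $m$. When $n=1$ and $r$ is arbitrary, the rows do not interact, and the torus is a set of $r=d^m/v$ cyclic sequences of length $v$ in which every word of length $m$ occurs exactly once. Such a set is called a \emph{perfect factor} $PF(v;m)_d$. For example, the ternary cycles $001$, $112$, $220$ form a $PF(3;2)_3$.

Three conditions are forced. There are $rv$ positions, so $rv=d^{nm}$. Next let $n\ge2$. If $r<n$, then rows $0$ and $r$ of every window are the same row of the array, so a matrix in which these two rows differ never occurs. If $r=n$, then the windows at $(i,j)$ and at $(i+1,j)$ cover the same cells, so a constant matrix that occurs at $(i,j)$ occurs again at $(i+1,j)$, and this is another position because $r\ge2$. Hence $r>n$ when $n\ge2$, while for $n=1$ there is no restriction on $r$. The same holds for columns. So the following conditions are necessary: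
\begin{itemize}
\item[(C1)] $rv=d^{nm}$;
\item[(C2)] $r>n$ or $r=n=1$;
\item[(C3)] $v>m$ or $v=m=1$.
\end{itemize}
They only say that the count is right and that no window wraps all the way around the torus. The conjecture that they are also sufficient is stated by Horan and Stevens \cite{HS}. We prove it.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $r,v,n,m\ge1$. An $(r,v;n,m)_d$-torus exists if and only if \textup{(C1)}, \textup{(C2)} and \textup{(C3)} hold.
\end{theorem}

The one-dimensional case is a step of the proof.

\begin{theorem}\label{thm:pf}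
Let $d\ge 2$ and $v,m\ge1$. If $v\mid d^m$ and $v>m$, then a perfect factor $PF(v;m)_d$ exists.
\end{theorem}

Both proofs rest on one published theorem, which we use for prime alphabets only and do not reprove; see \cite{P94} for $p=2$, \cite{P96} for prime powers, and \cite{P95} for $n=1$.

\begin{theorem}[Paterson]\label{thm:P}
Let $p$ be prime and let $r,v,n,m$ satisfy \textup{(C1)--(C3)} with $d=p$. Then an $(r,v;n,m)_p$-torus exists. In particular \textup{(}$n=1$, rows as cycles\textup{)}, a $PF(v;m)_p$ exists if $v\mid p^m$ and $v>m$.
\end{theorem}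

\subsection*{From primes to arbitrary alphabets}
For a prime $p$ and a positive integer $x$ let $x_p$ be the \emph{$p$-part} of $x$, the largest power of $p$ dividing $x$. The first idea is superposition. If $a$ is an $(r,v;n,m)_d$-torus, $a'$ is an $(r',v';n,m)_{d'}$-torus and $\gcd(r,r')=\gcd(v,v')=1$, then $(i,j)\mapsto(a(i,j),a'(i,j))$ is an $(rr',vv';n,m)_{dd'}$-torus: a window gives its position modulo $(r,v)$ and modulo $(r',v')$, and the Chinese remainder theorem does the rest. The obstacle is that (C2) and (C3) do not pass to $p$-parts. For $d=6$, $v=6$, $m=5$ neither $v_2=2$ nor $v_3=3$ exceeds $m$. For $d=6$, $n=m=2$, $r=16$, $v=81$ the parts have the shapes $16\times1$ and $1\times81$, and neither carries a torus with $2\times2$ windows.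

The remedy is to give up the symmetry between the components. Once the first component of a window has been read, the position is partly known, and the second component only has to locate a window \emph{whose position modulo some $w$ is given}. Section~\ref{sec:example} shows this on a $PF(6;2)_6$. Sections~\ref{sec:switch} and~\ref{sec:systems} develop the tools, Section~\ref{sec:pf} proves Theorem~\ref{thm:pf}, and Section~\ref{sec:2d} contains two constructions of arrays. For $n,m\ge2$ every prime $p\mid d$ has $r_p>n$ or $v_p>m$, and the proof of Theorem~\ref{thm:main} in Section~\ref{sec:main} distinguishes three situations.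
\begin{itemize}
\item Some prime has both $r_p>n$ and $v_p>m$. Then Theorem~\ref{thm:P} supplies a first torus, which is extended to the whole alphabet (Lemma~\ref{lem:extend}).
\item All primes have $r_p\le n$, or all have $v_p\le m$. Then the columns, or the rows, are taken from a perfect factor (Lemma~\ref{lem:columns}).
\item One prime has $v_p\le m$ and another has $r_q\le n$, as for $16\times81$. Then each of the two components needs the other as a clock, and Section~\ref{sec:mixed} breaks the circle.
\end{itemize}
Theorem~\ref{thm:P} enters in the first situation and in the case of Theorem~\ref{thm:pf} in which some $v_p$ exceeds $m$; the latter case is needed only for $n=1$ or $m=1$. All other cases are proved without it, from Euler's theorem on circuits and the existence of de Bruijn cycles.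

\subsection*{Conventions}
$E$ is the shift $(Es)_t=s_{t+1}$ on bi-infinite sequences $s=(s_t)_{t\in\mathbb{Z}}$, and the \emph{$m$-window of $s$ at $t$} is $(s_t,\dots,s_{t+m-1})$. We write $\varphi$ for Euler's function and $\mathbb{F}_p=\mathbb{Z}_p$ for the field with $p$ elements. A one-letter alphabet is allowed in auxiliary statements. If $rv=d^{nm}$, an $r\times v$ array over $d$ letters is a de Bruijn torus as soon as its windows are pairwise distinct, that is, as soon as \emph{a window determines its position}; every torus below is verified in this form. For this purpose a window may be labeled by any fixed one of its cells, and it is often convenient to use its last row or last column.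

\section{A first example: six cycles of length six}\label{sec:example}

We construct a $PF(6;2)_6$ over the alphabet $\mathbb{Z}_3\times\mathbb{Z}_2$. For the ternary component take the cycles $001$, $112$, $220$, each written twice. The ternary part of a $2$-window at $t$ tells us the cycle and the residue of $t$ modulo $3$. We need $36/6=6$ cycles, so each ternary cycle is to be paired with two binary cycles of length $6$, and the binary part of the window has to supply two bits: $t$ modulo $6$ given $t$ modulo $3$, and which of the two binary cycles is present.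

Let $\tau^0=\cdots110\,110\cdots$ and $\tau^1=\cdots011\,011\cdots$, where each block of three starts at a multiple of $3$. The $2$-windows of $\tau^0,\tau^1$ at $t\equiv0,1,2$ are $(11,01)$, $(10,11)$, $(01,10)$, and each pair is a basis of $\mathbb{F}_2^2$. Hence anyone who knows $t$ modulo $3$ can read the coefficients $b_0,b_1$ from the $2$-window at $t$ of $b_0\tau^0+b_1\tau^1$. With constant coefficients this sequence has period $3$ and carries no new information on the position. So we let $b_0$ count blocks, $b_0=\lfloor t/3\rfloor \bmod 2$. The value of $b_0$ changes between the positions $3T-1$ and $3T$, and a window may straddle the change. But $\tau^0_{3T-1}=0$, so such a window sees only the new value and remains readable. For $b_1=0$ and $b_1=1$ we obtain the cycles $000110$ and $011101$, with the windows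
\[
\begin{array}{c|cc|cc}
 & \multicolumn{2}{c|}{000110} & \multicolumn{2}{c}{011101}\\
 j & t=j & t=j+3 & t=j & t=j+3\\ \hline
 0 & 00 & 11 & 01 & 10\\
 1 & 00 & 10 & 11 & 01\\
 2 & 01 & 00 & 11 & 10
\end{array}
\]
Each row contains the four binary words once. Pairing each of $001001$, $112112$, $220220$ with each of $000110$, $011101$ gives six cycles of length $6$ in which all $36$ windows are distinct.

Three ingredients appeared: periodic sequences whose coefficients can be read from any window and can be changed unnoticed (Section~\ref{sec:switch}); a family of sequences that has all windows once \emph{for each residue of a clock}; and a product that uses the periods of the first component as the clock of the second (Section~\ref{sec:systems}). Here the clock $3$ was at least the window length $2$. Short clocks are the main difficulty in dimension one.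

\section{Switching families}\label{sec:switch}

We need analogues of $\tau^0,\tau^1$ for every period $w$ and window length $m\le w$, with coefficients in $\mathbb{F}_p$ for every $p$ and later in $\mathbb{Z}_{p^k}$. All these cases are covered at once by a construction over $\mathbb{Z}$ with determinants $\pm1$.

\begin{lemma}\label{lem:unimod}
For $1\le f\le w$ there is an integer $f\times w$ matrix in which any $f$ cyclically consecutive columns have determinant $\pm1$.
\end{lemma}

\begin{proof}
Induction on $w$. If $w=f$, take the identity matrix $I_f$.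

Let $w\ge2f$. Take a matrix for $(f,w-f)$, with columns $c_0,\dots,c_{w-f-1}$, and append $c_0,\dots,c_{f-1}$. Column $i$ of the new matrix is $c_{i\bmod(w-f)}$ for $0\le i<w$, so $f$ consecutive columns that do not wrap around are cyclically consecutive columns of the old matrix. A block made of the last $a$ and the first $f-a$ columns, $1\le a<f$, consists of $c_{f-a},\dots,c_{f-1},c_0,\dots,c_{f-a-1}$, a rearrangement of $c_0,\dots,c_{f-1}$.

Let $f<w<2f$ and $g=w-f$. Then $w>2g$, so the previous case, which uses only the pair $(g,w-g)$, gives a matrix for $(g,w)$. Multiplying it on the left by the inverse of its first $g$ columns, an integer matrix of determinant $\pm1$, we bring it to the form $G=[\,I_g\mid A\,]$ with $A$ of size $g\times f$. Put $G'=[\,-A^{T}\mid I_f\,]$. We claim that complementary maximal minors of $G$ and $G'$ agree up to sign. Let $J=J_1\cup(g+J_2)$ be a set of $g$ columns, with $J_1\subseteq\{1,\dots,g\}$ and $J_2\subseteq\{1,\dots,f\}$. Expanding along the unit columns $J_1$ shows that the minor of $G$ on $J$ is $\pm\det A[J_1^c,J_2]$, where $A[J_1^c,J_2]$ has the rows $J_1^c$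 and the columns $J_2$. The complement of $J$ consists of the columns $J_1^c$ of $-A^T$ and the unit columns $J_2^c$, so the minor of $G'$ on it is $\pm\det A^T[J_2,J_1^c]$, which proves the claim. The complement of $f$ cyclically consecutive columns is a set of $g$ cyclically consecutive columns, so $G'$ has the required property.
\end{proof}

\begin{definition}\label{def:switch}
Let $\Lambda$ be a commutative ring and $w\ge m\ge1$. A \emph{switching family} of length $w$ and dimension $m$ over $\Lambda$ consists of $w$-periodic sequences $\tau^0,\dots,\tau^{m-1}:\mathbb{Z}\to\Lambda$ such that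
\begin{itemize}
\item[(T1)] $\tau^k_i=0$ for $k-m<i<k$;
\item[(T2)] for every $t$ the matrix $(\tau^k_{t-\lambda})_{0\le k,\lambda<m}$ is invertible over $\Lambda$.
\end{itemize}
\end{definition}

Condition (T2) makes the coefficients readable. Condition (T1) says that $\tau^k$ is silent during the $m-1$ steps before each time $t\equiv k \pmod w$, so its coefficient may be changed at that time. The sequences $\tau^0,\tau^1$ of Section~\ref{sec:example} are a switching family of length $3$ and dimension $2$ over $\mathbb{F}_2$.

\begin{lemma}\label{lem:switchexists}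
For $w\ge m\ge1$ there is a switching family of length $w$ and dimension $m$ over $\mathbb{Z}$.
\end{lemma}

\begin{proof}
Extend the rows of the $m\times w$ matrix of Lemma~\ref{lem:unimod} periodically and let $\mathcal{L}$ be the group that they generate. Restriction to any $m$ consecutive positions is an isomorphism $\mathcal{L}\to\mathbb{Z}^m$. Let $\tau^k\in\mathcal{L}$ have the values $0,\dots,0,1$ at the positions $k-m+1,\dots,k$; then (T1) holds. On the positions $0,\dots,m-1$ the sequence $\tau^k$ starts with $k$ zeros followed by $1$, so the $\tau^k$ form a triangular matrix with diagonal entries $1$. Hence they are a basis of $\mathcal{L}$, and their restrictions to any $m$ consecutive positions are a basis of $\mathbb{Z}^m$, which is (T2).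
\end{proof}

Every abelian group is a $\mathbb{Z}$-module, so such an \emph{integral} family can be used with coefficients in any abelian group.

\begin{lemma}[reading a window]\label{lem:read}
Let $(\tau^k)$ be a switching family of length $w$ and dimension $m$ over $\Lambda$.
\begin{itemize}
\item[(a)] If $0\le\lambda<m$ and $\tau^k_{t-\lambda}\ne0$, then $\lfloor(t-\lambda-k)/w\rfloor=\lfloor(t-k)/w\rfloor$.
\item[(b)] Let $B$ be a $\Lambda$-module, let $b_0,\dots,b_{m-1}:\mathbb{Z}\to B$ be arbitrary, and put
\begin{equation}\label{eq:switch}
s_t=\sum_{k=0}^{m-1}\tau^k_t\,b_k\bigl(\lfloor(t-k)/w\rfloor\bigr).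
\end{equation}
Then $s_{t-\lambda}=\sum_k\tau^k_{t-\lambda}\,b_k(\lfloor(t-k)/w\rfloor)$ for $0\le\lambda<m$. Hence the window $(s_{t-m+1},\dots,s_t)$ and the residue of $t$ modulo $w$ determine $b_k(\lfloor(t-k)/w\rfloor)$ for all $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If the two integers differ, there is an integer $u$ with $t-\lambda-k<wu\le t-k$. Then $i=t-\lambda-wu$ satisfies $k-\lambda\le i<k$, so $k-m<i<k$ and $\tau^k_{t-\lambda}=\tau^k_i=0$ by (T1).

(b) The formula follows from (a) term by term. It expresses the window through the vector $(b_k(\lfloor(t-k)/w\rfloor))_k$ by the matrix in (T2), which is invertible and depends only on $t$ modulo $w$.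
\end{proof}

The coefficients $b_k$ will be digits of a counter. Since they switch at different times, a window shows some digits of $T=\lfloor t/w\rfloor$ and some digits of $T-1$: for $0\le k<w$,
\begin{equation}\label{eq:floor}
\lfloor(t-k)/w\rfloor=T-\varepsilon,\qquad\text{where $\varepsilon\in\{0,1\}$ depends only on $k$ and on $t$ modulo $w$.}
\end{equation}
This loses nothing. Given radices $\rho_0,\dots,\rho_{h-1}\ge1$ with product $\Pi$, every $S\in\mathbb{Z}_\Pi$ has unique \emph{digits} $0\le\operatorname{dig}_e(S)<\rho_e$ with $S\equiv\sum_e\operatorname{dig}_e(S)\,\rho_0\cdots\rho_{e-1}$, and the digits of index at most $e$ carry the same information as $S$ modulo $\rho_0\cdots\rho_e$.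

\begin{lemma}[digits]\label{lem:digits}
For fixed integers $\varepsilon_0,\dots,\varepsilon_{h-1}$ the numbers $\operatorname{dig}_e(S-\varepsilon_e)$, $0\le e<h$, determine $S\in\mathbb{Z}_\Pi$.
\end{lemma}

\begin{proof}
Suppose that $S$ is known modulo $\rho_0\cdots\rho_{e-1}$. Then so is $S-\varepsilon_e$, and its digit of index $e$ gives $S-\varepsilon_e$, hence $S$, modulo $\rho_0\cdots\rho_e$. Induct on $e$.
\end{proof}

\section{Clocked systems}\label{sec:systems}

\begin{definition}\label{def:system}
Let $w\ge1$, $m\ge0$ and $\sigma=E^w$. A \emph{$(w,m)$-system} over a finite alphabet $A$ is a set $\mathcal{S}$ of bi-infinite sequences over $A$ such that $\sigma\mathcal{S}=\mathcal{S}$ and, for every $t\in\mathbb{Z}$, the map $s\mapsto(s_t,\dots,s_{t+m-1})$ is a bijection $\mathcal{S}\to A^m$. We call $w$ the \emph{clock}. The system has \emph{order $k$} if every $\sigma$-orbit has exactly $k$ elements.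
\end{definition}

In a system of order $k$, a window and its position modulo $w$ determine the orbit and the position modulo $wk$. The cycles $000110$, $011101$ and their shifts by $3$ form a $(3,2)$-system of order $2$. A $(w,0)$-system is a single $w$-periodic sequence. A $PF(v;m)_d$ is the same as a $(1,m)$-system of order $v$ over $d$ letters: the system consists of all shifts of the periodically extended cycles. The size of the $\sigma$-orbit of $s$ is the least $k\ge1$ with $\sigma^ks=s$; we call it the \emph{$\sigma$-period} of $s$.

\subsection{The skew product}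
The next lemma is the pairing step of Section~\ref{sec:example}. The orbits of the first system may have different sizes, and each orbit is given its own second system, whose clock is the one that the orbit provides. This freedom will compensate for constructions that control orbit sizes only up to divisibility.

\begin{lemma}\label{lem:skew}
Let $\mathcal{S}$ be a $(w,m)$-system over $A$. For each $\sigma$-orbit $O$, of size $k_O$, let $\mathcal{T}_O$ be a $(wk_O,m)$-system over $B$ of order $k'_O$. Then there is a $(w,m)$-system over $A\times B$ whose orbit sizes are the numbers $k_Ok'_O$.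
\end{lemma}

\begin{proof}
Choose $s_O\in O$ for each $O$, and let $\mathcal{S}'$ be the set of all pairs $(\sigma^is_O,\sigma^iy)$ with $O$ an orbit, $i\in\mathbb{Z}$ and $y\in\mathcal{T}_O$, viewed as sequences over $A\times B$. Then $\sigma\mathcal{S}'=\mathcal{S}'$. Fix $t$ and a word $(\alpha,\beta)\in A^m\times B^m$. Exactly one member of $\mathcal{S}$ has the window $\alpha$ at $t$; write it as $\sigma^is_O$ with $0\le i<k_O$. Since $\sigma^{k_O}\mathcal{T}_O=\mathcal{T}_O$, the members of $\mathcal{S}'$ with this first component are the pairs $(\sigma^is_O,\sigma^iy)$, $y\in\mathcal{T}_O$. The window of $\sigma^iy$ at $t$ is the window of $y$ at $t+wi$, and it equals $\beta$ for exactly one $y$. So $\mathcal{S}'$ is a $(w,m)$-system. Every orbit contains a pair $(s_O,y)$, and $\sigma^e$ fixes this pair if and only if $k_O\mid e$ and $k'_O\mid e/k_O$.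
\end{proof}

\subsection{Long clocks}
When $w\ge m$, switching families are available and every conceivable order occurs. On sequences over $\mathbb{F}_p$ the operator $\sigma$ is linear, and $(\sigma-1)^{p^k}=\sigma^{p^k}-1$.

\begin{lemma}[counter]\label{lem:counter}
Let $p$ be prime, $w\ge m\ge 1$ and $0\le z\le m$. There is a $(w,m)$-system over $\mathbb{F}_p$ of order $p^z$. If $z\ge1$, all its members satisfy $(\sigma-1)^{p^{z-1}+1}s=0$.
\end{lemma}

\begin{proof}
Take an integral switching family of length $w$ and dimension $m$, and base-$p$ digits modulo $p^z$. For $T_0\in\mathbb{Z}_{p^z}$ and $c_z,\dots,c_{m-1}\in\mathbb{F}_p$ define $s$ by \eqref{eq:switch} with $b_k(T)=\operatorname{dig}_k(T+T_0)$ for $k<z$ and $b_k(T)=c_k$ for $k\ge z$. Let $\mathcal{S}$ be the set of these sequences. Fix $t$. By Lemma~\ref{lem:read} the window ending at $t$ determines the $c_k$ and the digits $\operatorname{dig}_k(\lfloor(t-k)/w\rfloor+T_0)$, and these determine $T_0$ by Lemma~\ref{lem:digits}. There are $p^m$ choices of the parameters and $p^m$ words, so the parametrization and the window maps are bijective.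 Replacing $t$ by $t+w$ in \eqref{eq:switch} replaces each $b_k(T)$ by $b_k(T+1)$, so $\sigma$ acts by $T_0\mapsto T_0+1$ and the order is $p^z$.

For the last claim let $\sigma$ act on the functions $b_k$ by $T\mapsto T+1$; then \eqref{eq:switch} is linear in the $b_k$ and commutes with $\sigma$. For $k<z$ we have $\operatorname{dig}_k(S+p^k)-\operatorname{dig}_k(S)=1$ in $\mathbb{F}_p$, so $(\sigma-1)^{p^k}b_k=1$ and $(\sigma-1)^{p^k+1}b_k=0$. The constant $b_k$ are killed by $\sigma-1$. Hence $(\sigma-1)^{p^{z-1}+1}$ kills every $b_k$, and therefore $s$.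
\end{proof}

\begin{lemma}[long clock]\label{lem:long}
If $w\ge m\ge1$, $D\ge1$ and $k\mid D^m$, there is a $(w,m)$-system of order $k$ over $D$ letters.
\end{lemma}

\begin{proof}
Induction on the number of prime factors of $D$, counted with multiplicity. For $D=1$ take the constant sequence. Let $D=pD'$ with $p$ prime and let $p^z=\gcd(k,p^m)$. Then $k/p^z$ divides $D'^{\,m}$: either $z=m$, or $k/p^z$ is prime to $p$. Apply Lemma~\ref{lem:skew} to the $(w,m)$-system of order $p^z$ from Lemma~\ref{lem:counter} and a $(wp^z,m)$-system of order $k/p^z$ over $D'$ letters, which exists by induction.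
\end{proof}

\subsection{Lifting}
When $w<m$ there is no switching family, because $w$-periodic sequences have equal entries at the positions $t$ and $t+w$ of one window. Instead we lengthen the window of a system by pulling it back along a linear recurrence.

\begin{lemma}[lifting]\label{lem:lift}
Let $p$ be prime, $w\ge1$, $g\ge0$, and let $\Phi$ be the operator $(\Phi s)_t=\sum_{l=0}^ga_{t,l}\,s_{t+l}$ on sequences over $\mathbb{F}_p$, where $a_{t+w,l}=a_{t,l}$ and $a_{t,0}\ne0\ne a_{t,g}$ for all $t$.
\begin{itemize}
\item[(a)] For every sequence $s'$ and every $t$, the $g$-window at $t$ gives a bijection $\Phi^{-1}(s')\to\mathbb{F}_p^g$.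
\item[(b)] If $\mathcal{S}'$ is a $(w,f)$-system, then $\Phi^{-1}(\mathcal{S}')$ is a $(w,f+g)$-system, and the $\sigma$-period of each member $s$ is a multiple of the $\sigma$-period of $\Phi s$.
\end{itemize}
The lemma applies, with $g=wM$, to $\Phi=h(\sigma)$ for any $h\in\mathbb{F}_p[X]$ of degree $M$ with $h(0)\ne0$.
\end{lemma}

\begin{proof}
(a) Prescribe $s_t,\dots,s_{t+g-1}$. The equations $(\Phi s)_i=s'_i$ for $i=t,t+1,\dots$ are solved uniquely, in turn, for $s_{i+g}$, and those for $i=t-1,t-2,\dots$ are solved uniquely, in turn, for $s_i$.

(b) The coefficients are $w$-periodic, so $\Phi\sigma=\sigma\Phi$; this gives the invariance and the statement on periods. Fix $t$ and a word $\alpha$ of length $f+g$. If $s$ has the window $\alpha$ at $t$, then $(\Phi s)_t,\dots,(\Phi s)_{t+f-1}$ are computed from $\alpha$ alone. Let $s'$ be the unique member of $\mathcal{S}'$ with these values as its $f$-window at $t$, and let $s\in\Phi^{-1}(s')$ be the unique sequence whose $g$-window at $t$ is the beginning of $\alpha$. No other member of $\Phi^{-1}(\mathcal{S}')$ can have the window $\alpha$ at $t$.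 And $s$ does have it, because the last $f$ letters of $\alpha$ solve the equations of index $t,\dots,t+f-1$ that define $s_{t+g},\dots,s_{t+g+f-1}$.
\end{proof}

The operators $h(\sigma)$ lengthen the window by multiples of $w$. The remainder $f$ of $m$ modulo $w$ is handled by the following systems of order $1$.

\begin{lemma}\label{lem:code}
Let $p$ be prime and $0\le f<w$.
\begin{itemize}
\item[(a)] There is an operator $\Psi$ as in Lemma~\ref{lem:lift}, with $g=f$, whose kernel consists of $w$-periodic sequences.
\item[(b)] There is a $(w,f)$-system of order $1$ over $\mathbb{F}_p$ that does not contain the zero sequence.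
\end{itemize}
\end{lemma}

\begin{proof}
Let $C$ be the space spanned by the periodically extended rows of the $f\times w$ matrix of Lemma~\ref{lem:unimod}, reduced modulo $p$, and let $C=\{0\}$ if $f=0$. The members of $C$ are $w$-periodic, and for every $t$ the $f$-window at $t$ is a linear bijection $C\to\mathbb{F}_p^f$.

(a) For $f=0$ take the identity. Let $f\ge1$. On $C$ the entry $x_{t+f}$ is a linear function of the $f$-window at $t$, so there are coefficients, depending only on $t$ modulo $w$, with $x_{t+f}+\sum_{l<f}a_{t,l}x_{t+l}=0$ for all $x\in C$. If $a_{t,0}$ were $0$, this would be a nontrivial relation among $x_{t+1},\dots,x_{t+f}$, which take all values in $\mathbb{F}_p^f$. So $(\Psi x)_t=x_{t+f}+\sum_{l<f}a_{t,l}x_{t+l}$ is of the required form. Its kernel contains $C$ and has $p^f=|C|$ elements by Lemma~\ref{lem:lift}(a), so it equals $C$.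

(b) Since $f<w$, there is a $w$-periodic sequence $x\notin C$. Take the coset $x+C$.
\end{proof}

\subsection{Short clocks}
We use three facts about $\mathbb{F}_p[X]$. First, $(X^c-1)^a=X^{ca}-1$ if $a$ is a power of $p$. Second, $X^c-1$ is squarefree if $p\nmid c$, being prime to its derivative. Third, the polynomials $\theta$ with $\theta(\sigma)s=0$ form an ideal, so two of them may be replaced by their greatest common divisor.

Suppose that we want orbits of size $u=ac$, where $a$ is a power of $p$ and $p\nmid c$, using the letters of $\mathbb{F}_p$ first and other primes later. By Lemma~\ref{lem:skew}, later primes can enlarge an orbit, but they will not be able to supply factors $p$. So it is enough, and for our induction necessary, that all orbit sizes $k$ satisfy $a\mid k\mid u$. We lift a system of nonzero $w$-periodic sequences along $h(\sigma)$. If $(X-1)h$ divides $X^u-1$, then $k\mid u$; if $(X-1)^{a/p}$ divides $h$, then $a\mid k$. It remains to find such an $h$ of the right degree.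

\begin{lemma}\label{lem:poly}
Let $p$ be prime, $w\ge1$ and $u=ac$ with $a=p^z$, $z\ge1$, $p\nmid c$. Suppose that $wa/p\le m<wu$ and that $\ell-1\le\varphi(a)$ for every prime $\ell\mid c$. Then there is a $(w,m)$-system over $\mathbb{F}_p$ all of whose orbit sizes $k$ satisfy $a\mid k\mid u$.
\end{lemma}

\begin{proof}
Write $m=wM+f$ with $0\le f<w$. The hypothesis on $m$ gives $a/p\le M\le ac-1$.

\emph{The polynomial.} Choose a chain $1=c_0\mid c_1\mid\dots\mid c_g=c$ with $c_i/c_{i-1}=\ell_i$ prime. Put $\Theta_0=X-1$ and $\Theta_i=(X^{c_i}-1)/(X^{c_{i-1}}-1)$ for $1\le i\le g$, of degree $D_i=c_{i-1}(\ell_i-1)$. Then $\Theta_0\cdots\Theta_g=X^c-1$, so the $\Theta_i$ are squarefree and pairwise coprime. We claim that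
\[
I_i=\Bigl\{e_0+\sum_{j=1}^ie_jD_j\ :\ a/p\le e_0\le a-1,\ \ 0\le e_j\le a\Bigr\}
\]
is the set of all integers in $[a/p,\,ac_i-1]$. This holds for $i=0$. For $i\ge1$ the set $I_i$ is the union of the translates $eD_i+I_{i-1}$, $0\le e\le a$, and by induction $I_{i-1}$ is an interval with
\[
ac_{i-1}-a/p\ \ge\ c_{i-1}(a-a/p)=c_{i-1}\varphi(a)\ \ge\ c_{i-1}(\ell_i-1)=D_i
\]
elements. So the translates leave no gaps, and their union ends at $aD_i+ac_{i-1}-1=ac_i-1$. Since $M\in I_g$, there are exponents $e_j$ in the stated ranges such that $h=\prod_{j=0}^g\Theta_j^{e_j}$ has degree $M$. Moreover $h(0)=\pm1$, and $(X-1)h$ divides $(X^c-1)^a=X^u-1$ because $e_0+1\le a$ and $e_j\le a$.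

\emph{The system.} Let $\mathcal{A}$ be as in Lemma~\ref{lem:code}(b) and $\mathcal{S}=h(\sigma)^{-1}(\mathcal{A})$, a $(w,m)$-system by Lemma~\ref{lem:lift}. For $s\in\mathcal{S}$ we have $(\sigma-1)h(\sigma)s=0$, hence $\sigma^us=s$, and the $\sigma$-period $k$ of $s$ divides $u$. Suppose that $a\nmid k$. Then $k\mid(a/p)c$, so $(\sigma^c-1)^{a/p}s=0$, and $s$ is killed by $\theta(\sigma)$ with $\theta=\gcd\bigl((X^c-1)^{a/p},(X-1)h\bigr)$. The multiplicity of $X-1$ in $\theta$ is at most $a/p\le e_0$, and that of an irreducible factor of $\Theta_j$, $j\ge1$, is at most its multiplicity $e_j$ in $(X-1)h$. Thus $\theta\mid h$ and $h(\sigma)s=0$, contradicting $0\notin\mathcal{A}$.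
\end{proof}

The condition $\ell-1\le\varphi(a)$ is what closes the gaps: for $a=2$, $c=5$ the set $I_1$ is $\{1,5,9\}$. The condition $wa/p\le m$ makes room for the factor $(X-1)^{a/p}$ in a polynomial of degree $M$. If it fails, the required period is long compared with $m/w$, and we obtain it from a counter. The price is that lifting may enlarge periods; the annihilator recorded in Lemma~\ref{lem:counter} shows that here it does not.

\begin{lemma}\label{lem:shortcounter}
Let $p$ be prime and $1\le z\le w\le m<wp^{z-1}$. Then there is a $(w,m)$-system over $\mathbb{F}_p$ of order $p^z$.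
\end{lemma}

\begin{proof}
Write $m=wM+f$ with $0\le f<w$, and put $N=p^{z-1}$. Then $1\le M\le N-1$. Let $\mathcal{Y}$ be the $(w,w)$-system of order $p^z$ from Lemma~\ref{lem:counter}, which exists because $z\le w$, let $\Psi$ be as in Lemma~\ref{lem:code}(a), and put
\[
\mathcal{S}=\{s:\ \Psi(\sigma-1)^{M-1}s\in\mathcal{Y}\}.
\]
By two applications of Lemma~\ref{lem:lift}, $\mathcal{S}$ is a system with clock $w$ and window length $w+f+w(M-1)=m$, and all $\sigma$-periods are multiples of $p^z$. Let $s\in\mathcal{S}$. Since $(\sigma-1)^{N+1}$ kills $\mathcal{Y}$ and commutes with $\Psi$, the sequence $(\sigma-1)^{N+M}s$ lies in the kernel of $\Psi$, so it is $w$-periodic and $(\sigma-1)^{N+M+1}s=0$. As $N+M+1\le2N\le p^z$, we get $(\sigma^{p^z}-1)s=(\sigma-1)^{p^z}s=0$.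
\end{proof}

\section{Perfect factors}\label{sec:pf}

We first treat the case in which no $p$-part of $v$ exceeds $m$, so that no prime alone can start a long clock. The primes of $v$ are introduced one at a time; each multiplies the clock at least by the $p$-part that is still missing, until the clock passes $m$.

\begin{example}\label{ex:65}
Let $d=v=6$ and $m=5$. Start with $\mathbb{F}_3$ and Lemma~\ref{lem:poly} for $w=1$, $a=3$, $c=2$. Here $M=5$, $f=0$, $h=(X-1)^2(X+1)^3$, and we may take $\mathcal{S}=\{s:h(E)s=1\}$. All periods are $3$ or $6$. A sequence of period dividing $3$ satisfies $(E-1)^3s=0$, so $(E-1)^2s$ is a constant $b$ and $h(E)s=8b$; hence the members of period $3$ are the $9$ solutions of $(E-1)^2s=2$. There are $3$ orbits of size $3$ and $(243-9)/6=39$ orbits of size $6$. An orbit of size $6$ needs a binary $(6,5)$-system of order $1$: the $6$-periodic sequences with an even number of ones per period. An orbit of size $3$ needs a binary $(3,5)$-system of order $2$, with a clock shorter than the window. Lemma~\ref{lem:poly} gives the set of $s$ such that $s'=E^3s-s$ is $3$-periodic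 with an odd number of ones per period: five consecutive letters give two consecutive values of $s'$, hence $s'$, hence $s$, and $E^6s-s=2s'=0$ while $E^3s\neq s$. The skew product has $39\cdot32+3\cdot16=1296=6^5/6$ orbits, all of size $6$.
\end{example}

\begin{proposition}\label{prop:small}
Let $v\mid d^m$ and $v>m$, and suppose that $v_p\le m$ for every prime $p$. Then a $PF(v;m)_d$ exists.
\end{proposition}

\begin{proof}
Choose a prime $q\mid v$ with $\varphi(v_q)$ maximal. This prime will be used first; the choice makes Lemma~\ref{lem:poly} applicable at the start and makes all later clocks long enough for Lemma~\ref{lem:shortcounter}.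

\smallskip
\emph{Claim. Let $v_q\mid w\mid v$, and let $U$ be a finite set of primes containing all primes that divide $v/w$. Then there is a $(w,m)$-system of order $v/w$ over $\prod_{p\in U}\mathbb{F}_p$.}

\smallskip
We use induction on $|U|$. Suppose first that $w\ge m$; this includes the case $U=\emptyset$, where $w=v$. Each $(v/w)_p$ is a power of $p$ with $(v/w)_p\le v_p\le m<p^m$, so $v/w$ divides $\bigl(\prod_{p\in U}p\bigr)^m$ and Lemma~\ref{lem:long} applies. Now let $w<m$. Then $v/w>1$. Let $p$ be the largest prime dividing $v/w$ and put $a=(v/w)_p=p^z$. We show that there is a $(w,m)$-system $\mathcal{S}$ over $\mathbb{F}_p$ whose orbit sizes $k$ satisfy $a\mid k\mid v/w$.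

If $wa/p\le m$, apply Lemma~\ref{lem:poly} with $u=v/w$. Indeed $m<v=wu$, and the primes $\ell\mid u/a$ satisfy $\ell-1<p-1\le\varphi(a)$ because $p$ is the largest prime dividing $u$.

If $wa/p>m$, apply Lemma~\ref{lem:shortcounter}, which gives order $a$. We have $w<m<wp^{z-1}$, and $z\le w$ because
\[
z\le2^{z-1}\le p^{z-1}(p-1)=\varphi(a)\le\varphi(v_p)\le\varphi(v_q)<v_q\le w .
\]

For an orbit of $\mathcal{S}$ of size $k$ we have $v_q\mid wk\mid v$, and since $a\mid k$, the primes dividing $v/(wk)$ lie in $U\setminus\{p\}$. By induction there is a $(wk,m)$-system of order $v/(wk)$ over the product of the fields $\mathbb{F}_{p'}$, $p'\in U\setminus\{p\}$. Lemma~\ref{lem:skew} gives a $(w,m)$-system in which all orbits have size $k\cdot v/(wk)=v/w$. The claim is proved.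

\smallskip
Apply Lemma~\ref{lem:poly} with $w=1$, the prime $q$, $a=v_q$ and $u=v$. This is legitimate: $v_q/q\le m<v$, and every prime $\ell\mid v/v_q$ satisfies $\ell-1\le\varphi(v_\ell)\le\varphi(v_q)$. We get a $(1,m)$-system over $\mathbb{F}_q$ with orbit sizes $k$ satisfying $v_q\mid k\mid v$. The claim, with $w=k$ and $U$ the set of primes of $v$ other than $q$, and Lemma~\ref{lem:skew} give a $(1,m)$-system of order $v$ over $d_0=\prod_{p\mid v}p$ letters. Since $v\mid d^m$, we have $d_0\mid d$. A last application of Lemma~\ref{lem:skew}, with a $(v,m)$-system of order $1$ over $d/d_0$ letters (Lemma~\ref{lem:long}, as $v>m$), gives a $(1,m)$-system of order $v$ over $d$ letters.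
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pf}]
By Proposition~\ref{prop:small} we may assume that $v_p>m$ for some prime $p$; then $p\mid v$, so $p\mid d$. Let $w=\gcd(v,p^m)$. Either $w=v_p$ or $w=p^m$. In both cases $w>m$, and $v/w$ divides $(d/p)^m$: in the first case $v/w$ is prime to $p$, and in the second $v/w=v/p^m$ divides $d^m/p^m$. By Theorem~\ref{thm:P} there is a $PF(w;m)_p$, that is, a $(1,m)$-system of order $w$. By Lemma~\ref{lem:long} there is a $(w,m)$-system of order $v/w$ over $d/p$ letters. Lemma~\ref{lem:skew} combines them into a $(1,m)$-system of order $v$ over $d$ letters.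
\end{proof}

\section{Two constructions of arrays}\label{sec:2d}

\subsection{Columns from a clocked system}
Let the columns of an array be members of a $(w,n)$-system of order $R$. If the row index is known modulo $w$, a window shows the orbit of each of its columns and a phase in $\mathbb{Z}_R$, which is the phase of the column plus an unknown vertical offset. Differences of phases of adjacent columns do not depend on the offset. So we arrange that the orbits and the phase differences locate the column. We use Euler's theorem: a finite, strongly connected directed multigraph in which every vertex has equal indegree and outdegree has a closed walk that uses every edge exactly once.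

\begin{lemma}\label{lem:columns}
Let $\mathcal{S}$ be a $(w,n)$-system over $A$ of order $R$, let $K=|A|^n/R$ be its number of orbits, let $m\ge2$, and suppose that $R$ is odd or $K$ is even. Put $V=K^mR^{m-1}$. There is a $wR\times V$ array over $A$ in which an $n\times m$ window, together with its row index modulo $w$, determines its position. For $w=1$ the array is an $(R,V;n,m)_{|A|}$-torus.
\end{lemma}

\begin{proof}
Consider the directed multigraph with vertices $(k_1,\dots,k_{m-1};\delta_1,\dots,\delta_{m-2})$ and edges $(k_1,\dots,k_m;\delta_1,\dots,\delta_{m-1})$, where $k_i\in\{1,\dots,K\}$ and $\delta_i\in\mathbb{Z}_R$. An edge leads from the vertex obtained by deleting its last $k$ and last $\delta$ to the vertex obtained by deleting its first $k$ and first $\delta$. Every vertex has indegree and outdegree $KR$. The graph is strongly connected: from $(k;\delta)$ one reaches $(k';\delta')$ in $m-1$ steps by reading along the strings $k_1\cdots k_{m-1}k'_1\cdots k'_{m-1}$ and $\delta_1\cdots\delta_{m-2}\,0\,\delta'_1\cdots\delta'_{m-2}$. There are $V$ edges. Take an Eulerian circuit and let $k_j,\delta_j$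 be the first entries of its $j$th edge, $j\in\mathbb{Z}_V$. Since consecutive edges overlap, the $j$th edge is $(k_j,\dots,k_{j+m-1};\delta_j,\dots,\delta_{j+m-2})$, so these words are pairwise distinct. Each element of $\mathbb{Z}_R$ is the first $\delta$-entry of $K^mR^{m-2}$ edges, hence
\[
\sum_{j\in\mathbb{Z}_V}\delta_j=K^mR^{m-2}\cdot\frac{R(R-1)}2=0\quad\text{in }\mathbb{Z}_R ,
\]
because $R-1$ or $K$ is even. Therefore there are $\theta_j\in\mathbb{Z}_R$, $j\in\mathbb{Z}_V$, with $\theta_{j+1}-\theta_j=\delta_j$.

Let $s^1,\dots,s^K$ represent the orbits, and let column $j$ be $x^j=\sigma^{\theta_j}s^{k_j}$, which has period dividing $wR$. Suppose that the windows at $(i_0+wa,j)$ and $(i_0+wa',j')$ agree, with $a,a'\in\mathbb{Z}_R$. For $0\le\mu<m$ the sequences $\sigma^ax^{j+\mu}$ and $\sigma^{a'}x^{j'+\mu}$ lie in $\mathcal{S}$ and have the same $n$-window at $i_0$, so they are equal. Thus $k_{j+\mu}=k_{j'+\mu}$ and $a+\theta_{j+\mu}=a'+\theta_{j'+\mu}$. Taking differences gives $\delta_{j+\mu}=\delta_{j'+\mu}$ for $0\le\mu<m-1$. Hence $j=j'$, and then $a=a'$. For $w=1$ note that $RV=(KR)^m=|A|^{nm}$.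
\end{proof}

\begin{remark}
For the $(1,1)$-system of the shifts of $012$ and $m=2$ one may take $\delta=0,1,2$ and $\theta=0,0,1$; the columns $012$, $012$, $120$ have the rows $001$, $112$, $220$ of the introduction. For the $(1,2)$-system of the shifts of $0011$ and $m=2$ we have $R=4$, $K=1$ and $\sum\delta_j=0+1+2+3\ne0$ in $\mathbb{Z}_4$: without the parity hypothesis the phases need not close up.
\end{remark}

\subsection{Extending a torus}
A torus that is at least as large as the window provides long clocks in both directions, and products of two switching families give a two-dimensional counter. The new factors $r',v'$ are subject only to the counting condition.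

\begin{lemma}\label{lem:extend}
Suppose that an $(r,v;n,m)_d$-torus exists with $r\ge n$ and $v\ge m$, and let $r'v'=d'^{\,nm}$ with $d'\ge1$. Then an $(rr',vv';n,m)_{dd'}$-torus exists.
\end{lemma}

\begin{proof}
\emph{Reduction to a prime.} For $d'=1$ there is nothing to prove. Let $p$ be a prime dividing $d'$, let $p^\alpha=\gcd(r',p^{nm})$ and $\beta=nm-\alpha$. Then $p^\beta\mid v'$: either $\beta=0$, or $p^\alpha=r'_p$ and $v'_p=(d'_p)^{nm}/p^\alpha\ge p^\beta$. Also $(r'/p^\alpha)(v'/p^\beta)=(d'/p)^{nm}$. By induction on the number of prime factors of $d'$ it suffices to treat $d'=p$, $r'=p^\alpha$, $v'=p^\beta$.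

\emph{The new component.} Let $(\tau^k)_{k<n}$ and $(\upsilon^l)_{l<m}$ be integral switching families of lengths $r$ and $v$. Among the $nm$ cells $(k,l)$ call $\alpha$ cells vertical and number them $0,\dots,\alpha-1$; call the other $\beta$ cells horizontal and number them $0,\dots,\beta-1$. For the vertical cell number $e$ let $b_{kl}(S,T)\in\mathbb{F}_p$ be the base-$p$ digit $\operatorname{dig}_e$ of $S$ modulo $p^\alpha$, and for the horizontal cell number $e$ let it be the digit $\operatorname{dig}_e$ of $T$ modulo $p^\beta$. Put
\[
Y(i,j)=\sum_{k,l}\tau^k_i\,\upsilon^l_j\;b_{kl}\bigl(\lfloor(i-k)/r\rfloor,\lfloor(j-l)/v\rfloor\bigr),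
\]
a function on $\mathbb{Z}_{rp^\alpha}\times\mathbb{Z}_{vp^\beta}$. Fix $(i,j)$ and let $\beta_{kl}=b_{kl}(\lfloor(i-k)/r\rfloor,\lfloor(j-l)/v\rfloor)$. By Lemma~\ref{lem:read}(a), applied to each term in both directions,
\[
Y(i-\lambda,j-\mu)=\sum_{k,l}\tau^k_{i-\lambda}\,\beta_{kl}\,\upsilon^l_{j-\mu}\qquad(0\le\lambda<n,\ 0\le\mu<m).
\]
So the window with last row $i$ and last column $j$ is obtained from the matrix $(\beta_{kl})$ by multiplying on both sides by the invertible matrices of (T2), which depend only on $i$ modulo $r$ and $j$ modulo $v$.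

\emph{Decoding.} Pair $Y$ with the given torus, repeated periodically. The first component of a window gives $i$ modulo $r$ and $j$ modulo $v$. Then the second gives all $\beta_{kl}$. By \eqref{eq:floor} and Lemma~\ref{lem:digits}, the vertical cells determine $\lfloor i/r\rfloor$ modulo $p^\alpha$ and the horizontal cells determine $\lfloor j/v\rfloor$ modulo $p^\beta$. So the window determines its position, and $rp^\alpha\cdot vp^\beta=(dp)^{nm}$.
\end{proof}

\section{The mixed case}\label{sec:mixed}

\begin{proposition}\label{prop:mixed}
Let $p<q$ be primes, $n,m\ge2$, $\beta,\eta\ge0$, $p^\beta\le m$ and $q^\eta\le n$. Then an $(r,v;n,m)_{pq}$-torus exists for $r=p^{nm-\beta}q^\eta$ and $v=p^\beta q^{nm-\eta}$.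
\end{proposition}

Throughout this section $R=q^\eta$, which is odd because $q>p\ge2$. From $p^\beta\le m\le2^{m-1}\le p^{m-1}$ we get $\beta\le m-1$, and in the same way $\eta\le n-1$. The letters are pairs $(X,Y)\in\mathbb{F}_p\times\mathbb{F}_q$.

The $p$-part of $v$ is at most $m$, so the component $X$ needs a horizontal clock from $Y$; the $q$-part of $r$ is at most $n$, so $Y$ needs a vertical clock from $X$. We break the circle by reading one component twice. Each row of an $X$-window gets a \emph{color} that can be read without any knowledge of the position and is constant along each row of the array. A window is then decoded in three steps.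
\begin{enumerate}
\item The colors of the rows run through a de Bruijn cycle and give the row index modulo $p^n$.
\item With this clock, $Y$ is an array from Lemma~\ref{lem:columns} and gives both indices modulo larger numbers.
\item With these clocks, the information in $X$ beyond the colors gives the rest.
\end{enumerate}
The colors on words over $\mathbb{F}_p$ that we use exist unless $(p,m)=(2,2)$. In that case the roles are exchanged and the columns of $Y$ are colored.

\subsection{The case $(p,m)\ne(2,2)$}\label{sub:A}

\subsubsection*{Colors}
Let $N=p^{m-1}$ and let $\delta:\mathbb{Z}_N\to\mathbb{F}_p$ be a de Bruijn cycle of order $m-1$, rotated so that $\delta_0=\dots=\delta_{m-2}=0$. Every letter occurs $p^{m-2}$ times, so the sum of the $\delta_t$ is $p^{m-2}\cdot p(p-1)/2$, which is $0$ in $\mathbb{F}_p$ if $p$ is odd or $m\ge3$. (For $p=m=2$ the cycle is $01$ and the sum is $1$; this is the excluded case.) Hence there is $y:\mathbb{Z}_N\to\mathbb{F}_p$ with $y_0=0$ and $y_{t+1}-y_t=\delta_t$, and then $y_0=\dots=y_{m-1}=0$. Put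
\[
\operatorname{wd}(a,t)=(y_t+a,\dots,y_{t+m-1}+a)\qquad(a\in\mathbb{F}_p,\ t\in\mathbb{Z}_N).
\]
The consecutive differences $\delta_t,\dots,\delta_{t+m-2}$ of this word determine $t$, and then its first letter determines $a$. So $\operatorname{wd}:\mathbb{F}_p\times\mathbb{Z}_N\to\mathbb{F}_p^m$ is a bijection. We call $a$ the \emph{color} and $t$ the \emph{place} of the word.

A row that simply follows $y+a$ has all its windows of color $a$, but it has period $N$, a power of $p$, whereas $v$ is almost a power of $q$. We need rows of constant color that can adjust their place. Call $u'$ a \emph{successor} of the word $u$ if $u'$ arises from $u$ by deleting the first letter and appending one. Define permutations of $\mathbb{Z}_N$ by $F_0(t)=t+1$ and $F_1=F_0\,\omega$, where $\omega$ is the transposition of $0$ and $-1$; thus $F_1(0)=0$, $F_1(-1)=1$, and $F_1(t)=t+1$ otherwise. Then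
\begin{equation}\label{eq:succ}
\operatorname{wd}(a,F_\epsilon(t))\ \text{ is a successor of }\ \operatorname{wd}(a,t)\qquad(\epsilon\in\{0,1\}).
\end{equation}
For $F_0$ this is the definition of $\operatorname{wd}$. For $F_1$, the constant word $\operatorname{wd}(a,0)=a^m$ is its own successor, and $\operatorname{wd}(a,-1)$ ends in $a^{m-1}$ while $\operatorname{wd}(a,1)$ begins with $a^{m-1}$. For $p=2$, $m=3$ we have $\delta=0011$, $y=0001$; the words of color $0$ are $000,001,010,100$ at the places $0,1,2,3$, and $F_1$ lets $000$ wait while $100$ jumps over it to $001$. It matters that $F_0$ and $F_1$ are permutations: whoever knows which of them were applied can compute the initial place from the current one. Waiting and jumping suffice to sort the places in any order.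

\begin{lemma}\label{lem:sort}
If $L\ge N(N-1)$, every permutation $\pi$ of $\mathbb{Z}_N$ equals $F_{\epsilon_L}\cdots F_{\epsilon_1}$ for suitable $\epsilon_1,\dots,\epsilon_L\in\{0,1\}$.
\end{lemma}

\begin{proof}
Moving all factors $F_0$ to the left gives $F_{\epsilon_L}\cdots F_{\epsilon_1}=F_0^L\,\omega_L^{\epsilon_L}\cdots\omega_1^{\epsilon_1}$ with $\omega_t=F_0^{-(t-1)}\omega F_0^{t-1}$, the transposition of $-(t-1)$ and $-t$. Put $P_u=-u$ for $0\le u<N$ and let $s_u$ be the transposition of $P_{u-1}$ and $P_u$ for $1\le u<N$. Then $\omega_{Nc+u}=s_u$. Call the steps $Nc+1,\dots,Nc+N$ a \emph{pass}. In one pass we may apply any subset of $s_1,\dots,s_{N-1}$, in this order. For $x\le y$ the product $s_y\cdots s_{x+1}$ (empty if $x=y$) maps $P_x$ to $P_y$ and fixes $P_u$ for $u>y$.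

We must write $\pi_1=F_0^{-L}\pi$ as a product of passes. For $i=1,\dots,N-1$ suppose that $\pi_i$ fixes $P_u$ for all $u>N-i$. Then $\pi_i^{-1}(P_{N-i})=P_x$ with $x\le N-i$. Let $g_i=s_{N-i}\cdots s_{x+1}$ and $\pi_{i+1}=\pi_ig_i^{-1}$. Then $\pi_{i+1}$ fixes $P_{N-i}$ and all $P_u$ with $u>N-i$. At the end $\pi_N$ fixes $P_1,\dots,P_{N-1}$, so it is the identity and $\pi_1=g_{N-1}\cdots g_1$. Realize $g_i$ in the $i$th pass and put $\epsilon_t=0$ for all other steps.
\end{proof}

\subsubsection*{Parameters}
Put
\[
w=p^n,\quad W=wR,\quad L=q^{nm-\eta},\quad\gamma=n(m-1)-\beta,\quad\Delta=p^{m-1-\beta},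
\]
so that $r=Wp^\gamma$, $v=Lp^\beta$ and $N=\Delta p^\beta$. Since $\eta\le n-1$ and $n\ge2$, we have $nm-\eta>n(m-1)\ge2(m-1)$, and since $q>p$ this gives $L>p^{2(m-1)}=N^2$. So Lemma~\ref{lem:sort} applies to $L$. An $X$-window consists of $n$ colors and $n$ places. The colors will give the row index modulo $w$; the places, with $N^n=p^{\gamma}p^{\beta}$ possible values, will give the block numbers $\lfloor i/W\rfloor$ modulo $p^\gamma$ and $\lfloor j/L\rfloor$ modulo $p^\beta$.

\subsubsection*{The component $Y$}
By Lemma~\ref{lem:counter} there is a $(w,n)$-system of order $R$ over $\mathbb{F}_q$, as $w\ge n\ge\eta$. It has $K=q^{n-\eta}$ orbits, $R$ is odd, and $K^mR^{m-1}=q^{nm-\eta}=L$. Lemma~\ref{lem:columns} gives a $W\times L$ array $Y$ in which a window and its row index modulo $w$ determine the position. Extend $Y$ periodically to $\mathbb{Z}_r\times\mathbb{Z}_v$.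

\subsubsection*{The component $X$}
Let $c:\mathbb{Z}_w\to\mathbb{F}_p$ be a de Bruijn cycle of order $n$; row $i$ will have the color $c_i$. Let $(\tau^k)_{k<n}$ be an integral switching family of length $W\geq n$. On $\mathbb{Z}_{p^\gamma}$ use digits with the radices $N,\dots,N$ ($n-1$ times) and $\Delta$ for the top digit; their product is $p^{(m-1)(n-1)+m-1-\beta}=p^\gamma$. Let $b_k(S)\in\mathbb{Z}_N$ be the class of $\operatorname{dig}_k(S)$, $0\le k<n$. The top digit is smaller than $\Delta$, so the channel $k=n-1$ has room for the additional term $T\Delta$. The place of row $i$ at the beginning of the horizontal block $T$ is defined to be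
\[
\xi_i(T)=\sum_{k=0}^{n-1}\tau^k_i\,b_k\bigl(\lfloor(i-k)/W\rfloor\bigr)+\tau^{n-1}_i\,T\Delta\ \in\mathbb{Z}_N .
\]
It depends only on $i$ modulo $r$ and $T$ modulo $p^\beta$. We have $\xi_i(T+1)=\pi_i(\xi_i(T))$, where $\pi_i$ is the translation by $\tau^{n-1}_i\Delta$, which depends only on $i$ modulo $W$. For each $i$ modulo $W$ fix $\epsilon^{(i)}\in\{0,1\}^L$ with $F_{\epsilon^{(i)}_L}\cdots F_{\epsilon^{(i)}_1}=\pi_i$. For $j=LT+j'$ with $0\le j'<L$ put
\[
\operatorname{pos}_i(j)=F_{\epsilon^{(i)}_{j'}}\cdots F_{\epsilon^{(i)}_1}\bigl(\xi_i(T)\bigr),\qquad X(i,j)=\text{first letter of }\operatorname{wd}\bigl(c_i,\operatorname{pos}_i(j)\bigr).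
\]
This defines $X$ on $\mathbb{Z}_r\times\mathbb{Z}_v$. For all $j$ we have $\operatorname{pos}_i(j+1)=F_{\epsilon^{(i)}_{j'+1}}(\operatorname{pos}_i(j))$; for $j'=L-1$ this holds because both sides equal $\pi_i(\xi_i(T))=\xi_i(T+1)$. By \eqref{eq:succ} each word $\operatorname{wd}(c_i,\operatorname{pos}_i(j+1))$ is a successor of $\operatorname{wd}(c_i,\operatorname{pos}_i(j))$, so the letter number $\mu$ of the latter, $0\le\mu<m$, is the first letter of $\operatorname{wd}(c_i,\operatorname{pos}_i(j+\mu))$. Hence
\[
\bigl(X(i,j),\dots,X(i,j+m-1)\bigr)=\operatorname{wd}\bigl(c_i,\operatorname{pos}_i(j)\bigr).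
\]

\subsubsection*{Decoding}
Consider the window with rows $i-n+1,\dots,i$ and columns $j,\dots,j+m-1$, and write $S=\lfloor i/W\rfloor$, $j=LT+j'$. The colors $c_{i-n+1},\dots,c_i$ of the rows of the $X$-window give $i$ modulo $w$. Then the $Y$-window gives $i$ modulo $W$ and $j'$. Now the sequences $\epsilon^{(i-\lambda)}$, $0\le\lambda<n$, are known, so from the places $\operatorname{pos}_{i-\lambda}(j)$ we compute $\xi_{i-\lambda}(T)$ by inverting permutations. For fixed $T$ the sequence $i\mapsto\xi_i(T)$ has the form \eqref{eq:switch}, with $b_{n-1}$ replaced by $b_{n-1}+T\Delta$. By Lemma~\ref{lem:read}(b) we obtain $b_k(\lfloor(i-k)/W\rfloor)$ for $k<n-1$ and $b_{n-1}(\lfloor(i-n+1)/W\rfloor)+T\Delta\in\mathbb{Z}_N$. Division by $\Delta$ with remainder splits the last element into the top digit, which lies in $[0,\Delta)$, and $T$ modulo $p^\beta$. By \eqref{eq:floor} and Lemma~\ref{lem:digits} the $n$ digits give $S$ modulo $p^\gamma$. So the window determines $(i,j)\in\mathbb{Z}_r\times\mathbb{Z}_v$, and $rv=(pq)^{nm}$. This proves Proposition~\ref{prop:mixed} for $(p,m)\ne(2,2)$.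

\subsection{The case $p=m=2$}\label{sub:B}

Now $q$ is an odd prime, $\beta\in\{0,1\}$, $r=r_2R$ with $r_2=2^{2n-\beta}$, and $v=2^\beta q^{2n-\eta}$. The colors are carried by the columns of $Y$. These columns must be sequences over $\mathbb{F}_q$ of period dividing $r$ in which all $n$-windows have the same color. No sorting is needed here: $r$ contains a large power of $2$, and $X^{H}-1$ with $H$ a power of $2$ has divisors of all degrees. Let $H=2^\kappa$ be the least power of $2$ exceeding $n$. Then $H\le2n\le2^{2n-1}$, so $H\mid r_2$.

\begin{lemma}\label{lem:colored}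
There are a $(1,n)$-system $\mathcal{Y}$ over $\mathbb{F}_q$ and a map $\chi:\mathcal{Y}\to\mathbb{F}_q$ with $\chi(Ey)=\chi(y)$ such that all classes $\mathcal{Y}_a=\chi^{-1}(a)$ have $q^{n-1}$ elements and the period $\ell$ of every $y\in\mathcal{Y}$ satisfies $R\mid\ell\mid HR$.
\end{lemma}

\begin{proof}
The polynomials $X^{2^i}+1$, $0\le i<\kappa$, have the product $(X^H-1)/(X-1)$. By binary expansion, for every integer in $[0,H-1]$, in particular in $[0,n]$, some product of distinct ones among them has that degree. Such a product $g$ has $g(0)=1$, and $(X-1)g\mid X^H-1$.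

\emph{Case $\eta=0$.} Take $g$ of degree $n-1$, let $\mathcal{Y}$ be the set of $y$ such that $g(E)y$ is constant, and let $\chi(y)$ be this constant. The constant sequences form a $(1,1)$-system, so $\mathcal{Y}$ is a $(1,n)$-system by Lemma~\ref{lem:lift}(b), and the classes have $q^{n-1}$ elements by Lemma~\ref{lem:lift}(a). From $(E-1)g(E)y=0$ we get $E^Hy=y$.

\emph{Case $\eta\ge1$.} Let $e=R-1$, so $1\le e\le n-1$, and take $g$ of degree $n-e$. Let $\mathcal{U}=\{u:(E-1)^eu=1\}$ and $\mathcal{Y}=g(E)^{-1}(\mathcal{U})$. By Lemma~\ref{lem:lift}, $\mathcal{U}$ is a $(1,e)$-system and $\mathcal{Y}$ is a $(1,n)$-system. For $u\in\mathcal{U}$ we have $(E^R-1)u=(E-1)^Ru=0$. If the period of $u$ were smaller than $R$, it would divide $R/q$, so $(E-1)^{R/q}u=0$, which contradicts $(E-1)^{R-1}u=1$ because $R/q\le R-1$. Thus $\mathcal{U}$ has order $R$, and $R\mid\ell$ by Lemma~\ref{lem:lift}(b). Every $y\in\mathcal{Y}$ is killed by $(E-1)^Rg(E)$, and $(X-1)^Rg$ divides $(X^H-1)^R=X^{HR}-1$, so $\ell\mid HR$. The system $\mathcal{U}$ has $q^{e-\eta}$ orbits, and $e-\eta=q^\eta-1-\eta\ge1$ because $q\ge3$.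 Color these orbits with the elements of $\mathbb{F}_q$, each used equally often, and let $\chi(y)$ be the color of the orbit of $g(E)y$. Each color is given to $q^{e-1}$ sequences $u$, each of which has $q^{n-e}$ preimages by Lemma~\ref{lem:lift}(a).
\end{proof}

For the $16\times81$ torus ($n=2$, $q=3$, $\beta=\eta=0$) we have $g=X+1$: the system $\mathcal{Y}$ consists of the sequences $\cdots abab\cdots$, and the color is $a+b$. In general the color of $y$ can be read from an $n$-window at an unknown time $t$: the window determines $E^ty$ as the member of $\mathcal{Y}$ having this window at $0$, and $\chi(E^ty)=\chi(y)$.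

Write $\ell=R2^i$ with $2^i\mid H\mid r_2$. Since $R$ is odd and $r_2$ is a power of $2$, every $E^{r_2}$-orbit in $\mathcal{Y}$ has $\ell/\gcd(\ell,r_2)=R$ elements. So each class $\mathcal{Y}_a$ splits into $Q=q^{n-1-\eta}$ such orbits. Put $B=\mathbb{Z}_R\times\mathbb{Z}_Q$ and choose bijections
\[
\psi_a:B\to\mathcal{Y}_a\quad\text{with}\quad\psi_a\bigl(x+(1,0)\bigr)=E^{r_2}\psi_a(x).
\]
The parameters of this subsection are
\[
w=q^2,\qquad W=w2^\beta,\qquad\gamma=2n-2-\eta,
\]
so that $v=Wq^\gamma$ and $q^\gamma=Q\cdot RQ$.

\subsubsection*{The component $X$}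
By Lemma~\ref{lem:counter} there is a $(w,2)$-system of order $2^\beta$ over $\mathbb{F}_2$. It has $K=2^{2-\beta}$ orbits, $K$ is even, and $K^n(2^\beta)^{n-1}=2^{2n-\beta}=r_2$. Lemma~\ref{lem:columns} for $2\times n$ windows gives a $W\times r_2$ array. Its transpose $X$ is an $r_2\times W$ array in which an $n\times2$ window and its column index modulo $w$ determine the position. Extend $X$ periodically to $\mathbb{Z}_r\times\mathbb{Z}_v$.

\subsubsection*{The component $Y$}
Column $j$ of $Y$ will be $\psi_{c_j}(\nu_j)$, where $c:\mathbb{Z}_w\to\mathbb{F}_q$ is a de Bruijn cycle of order $2$ and the labels $\nu_j\in B$ have the form \eqref{eq:switch}. One new point arises. Moving a window down by $r_2S$ rows adds $(S,0)$ to the labels of both of its columns, that is, it adds a constant sequence to $(\nu_j)$. To read $S$ through Lemma~\ref{lem:read} we need a switching family whose span contains the constant sequence $1$, and we must leave room for $S$ in one channel.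

Let $\Lambda=\mathbb{Z}_{q^n}$; as $R$ and $Q$ divide $q^n$, the group $B$ is a $\Lambda$-module. Define $\alpha:\mathbb{Z}_W\to\Lambda$ by $\alpha_0,\alpha_1,\dots=0,1,0,1,\dots$, except that $\alpha_{W-1}=2$ if $W$ is odd. All cyclic differences $\alpha_{j}-\alpha_{j-1}$ lie in $\{1,-1,-2\}$, and $\alpha_{-1}\in\{1,2\}$; these are units of $\Lambda$ because $q$ is odd. Let $\bar\alpha=\alpha_{-1}^{-1}$ and put
\[
\tau^0_j=1-\bar\alpha\,\alpha_j,\qquad\tau^1_j=\alpha_j .
\]
Then $\tau^0_{-1}=0$ and $\tau^1_0=0$, which is (T1) for dimension $2$, and
\[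
\tau^0_j\tau^1_{j-1}-\tau^0_{j-1}\tau^1_j=\alpha_{j-1}-\alpha_j
\]
is a unit, which is (T2). Moreover $\tau^0+\bar\alpha\,\tau^1=1$. On $\mathbb{Z}_{q^\gamma}$ use digits with the radices $Q$ and $RQ$. Put $b_0(T)=(0,\operatorname{dig}_0(T))\in B$, leaving the first coordinate free, and $b_1(T)=\iota(\operatorname{dig}_1(T))$ for a fixed bijection $\iota:\{0,\dots,RQ-1\}\to B$. Let
\[
\nu_j=\tau^0_j\,b_0\bigl(\lfloor j/W\rfloor\bigr)+\tau^1_j\,b_1\bigl(\lfloor(j-1)/W\rfloor\bigr),\qquad Y(i,j)=\bigl(\psi_{c_j}(\nu_j)\bigr)_i .
\]
The labels have period $Wq^\gamma=v$, the colors have period $w\mid v$, and each column has period dividing $HR\mid r$. So $Y$ is defined on $\mathbb{Z}_r\times\mathbb{Z}_v$.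

\subsubsection*{Decoding}
Consider the window with rows $i,\dots,i+n-1$ and columns $j-1,j$. Write $i=r_2S+i_0$ with $0\le i_0<r_2$, $S\in\mathbb{Z}_R$, and $T=\lfloor j/W\rfloor$. The colors $c_{j-1},c_j$ of the two columns of the $Y$-window give $j$ modulo $w$. Then the $X$-window gives $i_0$ and $j$ modulo $W$. For $\lambda=0,1$ the column $j-\lambda$ of the $Y$-window is the $n$-window at $i_0$ of
\[
E^{r_2S}\psi_{c_{j-\lambda}}(\nu_{j-\lambda})=\psi_{c_{j-\lambda}}\bigl(\nu_{j-\lambda}+(S,0)\bigr),
\]
so we know $\nu_{j-\lambda}+(S,0)$. Since $\tau^0+\bar\alpha\tau^1=1$, the sequence $j\mapsto\nu_j+(S,0)$ has the form \eqref{eq:switch} with $b_0,b_1$ replaced by $b_0+(S,0)$ and $b_1+\bar\alpha(S,0)$. By Lemma~\ref{lem:read}(b) we obtain $b_0(T)+(S,0)=(S,\operatorname{dig}_0(T))$ and $b_1(\lfloor(j-1)/W\rfloor)+\bar\alpha(S,0)$. The first element gives $S$ and $\operatorname{dig}_0(T)$; then the second gives $\operatorname{dig}_1(\lfloor(j-1)/W\rfloor)$. By \eqref{eq:floor} and Lemma~\ref{lem:digits} we get $T$ modulo $q^\gamma$. So the window determines its position, and $rv=(2q)^{2n}$. The proof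 of Proposition~\ref{prop:mixed} is complete. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Necessity was shown in Section~\ref{sec:intro}. Assume (C1)--(C3). Transposition interchanges $(r,n)$ with $(v,m)$ and preserves the conditions.

\subsection*{The case $n=1$ or $m=1$}
By transposition let $n=1$. If $v=m=1$, then $r=d$, and a column containing every letter once is a torus. If $v>m$, then $v\mid d^m$ by (C1), and the $r=d^m/v$ cycles of a $PF(v;m)_d$, which exists by Theorem~\ref{thm:pf}, are the rows of a torus.

\subsection*{The case $n,m\ge2$}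
Now $r>n$ and $v>m$. Let $p\mid d$ be prime and $d_p=p^{a}$. Then $r_pv_p=p^{anm}\ge2^{nm}>nm$, so $r_p>n$ or $v_p>m$. Call $p$ \emph{tall} if $r_p>n$ and $v_p\le m$, \emph{wide} if $r_p\le n$ and $v_p>m$, and \emph{large} if $r_p>n$ and $v_p>m$.

\emph{Case 1: some prime $p\mid d$ is large.} Theorem~\ref{thm:P} is stated for $p$ letters, not for $p^a$, so we cut out of the shape $r_p\times v_p$ an admissible shape of area $p^{nm}$. Let $r_p=p^x$ and $v_p=p^y$, so $x+y=anm$. Let $x_0,y_0$ be least with $p^{x_0}>n$ and $p^{y_0}>m$. Then $x_0\le x$ and $y_0\le y$, and $x_0\le n$, $y_0\le m$ because $p^n>n$, $p^m>m$. Put $x_1=\min(x,nm-y_0)$ and $y_1=nm-x_1$. Since $nm\ge n+m$, we have $nm-y_0\ge n\ge x_0$, so $x_0\le x_1\le x$. Also $y_1\ge y_0$. Finally $y_1\le y$: if $x_1=x$, then $y_1=nm-x\le anm-x=y$, and otherwise $y_1=y_0$. Thus $r_0=p^{x_1}>n$ divides $r$, $v_0=p^{y_1}>m$ divides $v$, and $r_0v_0=p^{nm}$. By Theorem~\ref{thm:P} an $(r_0,v_0;n,m)_p$-torus exists. Since $(r/r_0)(v/v_0)=(d/p)^{nm}$, Lemma~\ref{lem:extend} gives an $(r,v;n,m)_d$-torus.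

\emph{Case 2: there are a tall and a wide prime.} Choose one of each. Transposition interchanges tall and wide, so we may assume that $p$ is tall, $q$ is wide and $p<q$. Let $p^\beta=v_p\le m$ and $q^\eta=r_q\le n$. Proposition~\ref{prop:mixed} gives an $(r_0,v_0;n,m)_{pq}$-torus with $r_0=p^{nm-\beta}q^\eta$ and $v_0=p^\beta q^{nm-\eta}$. Here $r_0\ge p^{nm}/m>n$ and $v_0\ge q^{nm}/n>m$. Further $p^{nm-\beta}$ divides $r_p=(d_p)^{nm}/p^\beta$ and $q^\eta=r_q$, so $r_0\mid r$; and $p^\beta=v_p$ and $q^{nm-\eta}$ divides $v_q=(d_q)^{nm}/q^\eta$, so $v_0\mid v$. Since $(r/r_0)(v/v_0)=(d/pq)^{nm}$, Lemma~\ref{lem:extend} gives the required torus.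

\emph{Case 3: all primes dividing $d$ are wide, or all are tall.} By transposition let all be wide. Every prime dividing $r$ divides $d$, and $r_p\le n<p^n$ for all $p$, so $r\mid d^n$. As $r>n$, Proposition~\ref{prop:small} gives a $PF(r;n)_d$, that is, a $(1,n)$-system of order $r$ over $d$ letters, with $K=d^n/r$ orbits. If $r$ is even, then $d$ is even, so $2^n\mid d^n$, while $r_2\le n<2^n$; hence $K$ is even. Lemma~\ref{lem:columns} with $w=1$ and $R=r$ gives an $(r,V;n,m)_d$-torus with $V=K^mr^{m-1}=d^{nm}/r=v$.

The three cases are exhaustive, so conditions (C1)--(C3) describe exactly the parameters for which de Bruijn tori exist. \qed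

\begin{thebibliography}{9}

\bibitem{HS}
Victoria Horan and Brett Stevens, \emph{Locating Patterns in the De Bruijn Torus}, arXiv:1505.04065 (2015).

\bibitem{P94}
K.~G. Paterson, \emph{Perfect maps}, IEEE Trans. Inform. Theory 40 (1994), 743--753.

\bibitem{P95}
K.~G. Paterson, \emph{Perfect factors in the de Bruijn graph}, Des. Codes Cryptogr. 5 (1995), 115--138.

\bibitem{P96}
K.~G. Paterson, \emph{New classes of perfect maps I}, J. Combin. Theory A 73 (1996), 302--334.

\end{thebibliography}
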